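\title{The fine curve graph has infinite asymptotic dimension}

\begin{abstract}
The fine curve graph of a surface has the essential simple closed curves themselves, not their isotopy classes, as vertices. We prove that it has infinite asymptotic dimension when the surface is non-sporadic or a once-bordered torus. Finite dimensionality already fails at scale one: for every uniformly bounded cover and every $n$, some ball of radius $1$ meets at least $n+1$ members. The proof builds continuous $n$-parameter families of curves whose opposite faces are far apart, by pushing $n$ points around long loops and watching each push in the curve graph of the surface minus one point. The same argument shows that a single isotopy class of curves has infinite asymptotic dimension, rules out asymptotic property C and straight finite decomposition complexity, and covers the remaining sporadic surfaces that carry essential curves.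
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a compact connected oriented surface, possibly with boundary. A \emph{curve} is a simple closed curve, that is, the image of a topological embedding of the circle. A curve in the interior of $S$ is \emph{essential} if it does not bound a disk and is not homotopic into $\partial S$. The surface $S$ is \emph{sporadic} if it is a sphere with at most four boundary components or a torus with at most one boundary component, and \emph{non-sporadic} otherwise.

The \emph{fine curve graph} $\mathcal C^\dagger(S)$ has the essential curves in the interior of $S$ as vertices. They are taken as actual curves: two isotopic curves that differ as sets are different vertices. For non-sporadic $S$, two vertices are joined by an edge when the curves are disjoint. On the once-bordered torus this rule would never join different isotopy classes, because cutting along an essential curve leaves a pair of pants, in which every curve bounds a disk or is parallel to the boundary; there, two vertices are joined when the curves meet in at most one point. The graph carries the path metric in which edges have length $1$, and $d^\dagger$ denotes its restriction to the vertex set. We never use that the graph is connected, and we allow the value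 $d^\dagger=\infty$.

A family of subsets of a metric space is \emph{uniformly bounded} if the diameters of its members have a finite upper bound. A metric space $X$ has \emph{asymptotic dimension at most $n$} if for every $R>0$ there is a uniformly bounded cover of $X$ such that every ball of radius $R$ meets at most $n+1$ of its members; if no such $n$ exists, then $\operatorname{asdim}X=\infty$. Balls are closed in this paper; since a closed ball of radius $R$ lies in the open ball of radius $R+1$, the choice does not affect the definition. Asymptotic dimension counts the overlap that cannot be avoided when $X$, seen at resolution $R$, is cut into bounded pieces. A bounded space has asymptotic dimension $0$. The integers have asymptotic dimension at most $1$, since a ball of radius $R$ meets at most two blocks of a partition into blocks of more than $2R$ consecutive integers. In the other direction, Lebesgue's covering argument gives $\operatorname{asdim}\mathbb Z^n\ge n$ (Example~\ref{ex:lattice}).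

We answer the following question, which comes from the work of Jia and Long~\cite{JL}: \emph{if $S$ is non-sporadic or a once-bordered torus, does $\mathcal C^\dagger(S)$ have infinite asymptotic dimension?}

One observation points toward a positive answer. An essential curve $a$ has a disjoint parallel copy $b$, and every curve close enough to $a$ also misses $b$. So in a continuous family of curves, nearby parameters give vertices at distance at most $2$, and a fixed surface carries families with as many parameters as one likes. But many parameters alone prove nothing. If the family has the form $f_t(a)$ and every homeomorphism $f_t$ preserves some vertex $c$, then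
\[
d^\dagger(a,f_t(a))\le d^\dagger(a,c)+d^\dagger(f_t(c),f_t(a))=2\,d^\dagger(a,c),
\]
so the family is bounded whenever $d^\dagger(a,c)$ is finite. To imitate a large cube in $\mathbb Z^n$, the family must keep each of the $n$ pairs of opposite faces far apart, and this calls for $n$ independent lower bounds on $d^\dagger$, with $n$ unbounded on a fixed surface. The isotopy class of a curve in $S$ is of no help, as it is constant along the family. The lower bounds that we use are indexed by the points of $S$: for each point $p$, curves that avoid $p$ have an isotopy class in the complement of $p$, and the distance between two such classes controls $d^\dagger$ from below.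

\begin{theorem}\label{thm:main}
Let $S$ be non-sporadic or a once-bordered torus. Let $\mathcal U$ be any cover of the vertex set of $\mathcal C^\dagger(S)$ by sets of diameter at most $D<\infty$. Then for every $n$ some ball of radius $1$ centered at a vertex meets at least $n+1$ members of $\mathcal U$. In particular, $\operatorname{asdim}\mathcal C^\dagger(S)=\infty$.
\end{theorem}

The definition allows a space to have infinite asymptotic dimension while the unavoidable overlap is finite at every scale $R$ and only grows with $R$. Theorem~\ref{thm:main} says more: the overlap is unbounded at the single scale $R=1$.

Fix a smooth structure on $S$. Let $\operatorname{Diff}_0(S,\partial S)$ be the path component of the identity in the group of diffeomorphisms of $S$ that are the identity on $\partial S$, with the $C^\infty$ topology. The two finiteness properties named in part (3) below are recalled in Section~\ref{sec:more}.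

\begin{theorem}\label{thm:more}
In parts \textup{(1)--(3)} let $S$ be as in Theorem~\textup{\ref{thm:main}}.
\begin{enumerate}
\item[\textup{(1)}] \emph{(Sharp scale.)} On the vertex set the radius $R=1$ is optimal: for $R<1$, every ball of radius $R$ meets exactly one member of the cover by singletons.
\item[\textup{(2)}] \emph{(Orbits.)} For every vertex $a$, the orbit $\operatorname{Diff}_0(S,\partial S)\cdot a$ with the restricted metric has infinite asymptotic dimension. So does the set of all curves isotopic to $a$.
\item[\textup{(3)}] \emph{(Weaker finiteness properties fail.)} The vertex set is not covered by finitely many uniformly bounded families in each of which distinct members are at distance at least $3$. Hence $\mathcal C^\dagger(S)$ has neither asymptotic property C nor straight finite decomposition complexity.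
\item[\textup{(4)}] \emph{(Classification.)} On the closed torus join two vertices when the curves meet in at most one point, and on the four-bordered sphere when they meet in at most two points. Then Theorem~\textup{\ref{thm:main}} also holds for these two surfaces. A sphere with at most three boundary components has no essential curves. So, with these conventions, $\operatorname{asdim}\mathcal C^\dagger(S)=\infty$ for every compact connected oriented surface $S$ with $\mathcal C^\dagger(S)\ne\varnothing$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:square} shows the mechanism on an explicit square of curves and isolates what remains to be proved. After the conventions of Section~\ref{sec:setting}, the proof has four steps: the lower bound for $d^\dagger$ (Section~\ref{sec:lower}), point pushes that move a curve far (Section~\ref{sec:push}), the cubes of curves (Section~\ref{sec:cubes}), and the covering argument (Section~\ref{sec:cover}). Section~\ref{sec:more} finishes the proof of Theorem~\ref{thm:more}.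

\section{A square of curves on the once-bordered torus}\label{sec:square}

Let $S$ be the torus $\mathbb R^2/\mathbb Z^2$ with the open disk of radius $\frac1{10}$ about $(\frac34,\frac45)$ removed, and let $a$ be the vertical curve $\{x=\frac12\}$. Put $y_1=\frac15$, $y_2=\frac12$ and $p_i=(\frac14,y_i)$. Choose smooth functions $\beta_i\colon\mathbb R/\mathbb Z\to[0,1]$ that vanish outside the interval $|y-y_i|<\frac18$, take the value $1$ at $y_i$, and are strictly monotone on each half of that interval. The two intervals are disjoint, and both miss the heights $[\frac7{10},\frac9{10}]$ occupied by the removed disk. The shears
\[
h^i_s(x,y)=(x+s\beta_i(y),\,y),\qquad s\in[0,1],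
\]
form a path in $\operatorname{Diff}_0(S,\partial S)$ that starts at the identity. It carries $p_i$ once around the horizontal loop at height $y_i$ and back to its initial position, and it fixes the other marked point at all times. For $t=(t_1,t_2)\in[0,1]^2$ let
\[
a_t=h^1_{t_1}h^2_{t_2}(a)=\bigl\{\bigl(\tfrac12+t_1\beta_1(y)+t_2\beta_2(y),\,y\bigr):y\in\mathbb R/\mathbb Z\bigr\};
\]
see Figure~\ref{fig:square}. We record three facts.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[gray] (0,0) rectangle (4,4);
\filldraw[fill=gray!25] (3,3.2) circle (0.4);
\draw[dashed] (2,0)--(2,4);
\begin{scope}
\clip (0,0) rectangle (4,4);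
\draw[very thick] (2,0)--(2,0.3) (2,1.3)--(2,1.5) (2,2.5)--(2,4);
\draw[very thick] plot[domain=0.3:1.3,samples=80,variable=\y] ({2+4*cos(180*(\y-0.8))*cos(180*(\y-0.8))},{\y});
\draw[very thick] plot[domain=0.3:1.3,samples=80,variable=\y] ({-2+4*cos(180*(\y-0.8))*cos(180*(\y-0.8))},{\y});
\draw[very thick] plot[domain=1.5:2.5,samples=60,variable=\y] ({2+1.6*cos(180*(\y-2))*cos(180*(\y-2))},{\y});
\end{scope}
\draw[densely dotted,thick] (1,0.8)--(1,0) (1,4)--(1,3.2)--(0,3.2) (4,3.2)--(3.4,3.2);
\fill (1,0.8) circle (0.05); \node at (0.72,0.8) {\small $p_1$};
\fill (1,2) circle (0.05); \node at (0.72,2) {\small $p_2$};
\node at (1.82,2) {\small $a$};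
\node at (3.3,2.42) {\small $a_t$};
\node at (1.18,3.6) {\small $\delta_1$};
\end{tikzpicture}
\caption{The once-bordered torus: a square with opposite sides identified and the shaded disk removed. The thick curve $a_t$, for $t=(1,\frac25)$, is obtained from the dashed vertical curve $a$ by pushing $p_1$ once around a horizontal loop and $p_2$ part of the way. The dotted arc $\delta_1$ from $p_1$ to the boundary misses $a$ and crosses $a_t$ once, so the two curves are not homotopic in the complement of $p_1$.}\label{fig:square}
\end{figure}

\emph{Each side of the square has a constant invariant.} Since $\beta_1(y_1)=1$ and $\beta_2(y_1)=0$, the curve $a_t$ contains $p_1$ exactly when $\frac12+t_1\equiv\frac14$ modulo $1$, that is, when $t_1=\frac34$. So the homotopy class of $a_t$ in $\operatorname{int}S\setminus\{p_1\}$ is constant on the side $t_1=0$ and constant on the side $t_1=1$. Along these sides the curve sweeps over $p_2$, at $t_2=\frac34$, but this event is invisible in the complement of $p_1$. The same computation with the indices exchanged shows that the class in the complement of $p_2$ is constant on each of the sides $t_2=0$ and $t_2=1$.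

\emph{Opposite sides have different invariants.} Let $\delta_1$ be the arc that runs from $p_1$ straight down to $(\frac14,-\frac15)=(\frac14,\frac45)$ and then left to $\partial S$. It is properly embedded in $\operatorname{int}S\setminus\{p_1\}$, so the parity of the number of crossings with $\delta_1$ is a homotopy invariant of curves there. The curve $a$ misses $\delta_1$. The curve $a_{(1,0)}$ crosses it once, at the height below $y_1$ where $\beta_1=\frac34$. For $p_2$ use the arc that runs straight up to $(\frac14,\frac45)$ and then left: it misses $a$ and crosses $a_{(0,1)}$ once, at the height above $y_2$ where $\beta_2=\frac34$.

\emph{The square is nevertheless small.} Every $a_t$ is a graph over the $y$-coordinate, so it meets the horizontal curve $\{y=0\}$ in exactly one point. All the curves $a_t$ lie in one ball of radius $1$.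

The first fact is the mechanism of the proof, and it survives when the horizontal loops are replaced by arbitrary ones (Proposition~\ref{prop:cube}). The second fact has to be made quantitative: we need loops so complicated that the two classes are far apart in the curve graph of the complement of $p_i$ (Proposition~\ref{prop:push}), and we need to know that this forces the curves to be far apart in $\mathcal C^\dagger(S)$ (Proposition~\ref{prop:lower}).

To see how far-apart faces give the conclusion, take $n=1$. Suppose that $(h_s)$ is a path in $\operatorname{Diff}_0(S,\partial S)$ from the identity with $d^\dagger(a,h_1(a))>D$, and that $\mathcal U$ is a cover by sets of diameter at most $D$. Let $b$ be a disjoint parallel copy of $a$. By compactness there is a subdivision $0=s_0<\dots<s_k=1$ so fine that $h_{s_j}(b)$ misses $h_{s_{j+1}}(a)$ as well as $h_{s_j}(a)$. Choose a member $U_j\in\mathcal U$ containing $h_{s_j}(a)$. Then $U_0\neq U_k$, so $U_j\ne U_{j+1}$ for some $j$, and the ball of radius $1$ about $h_{s_j}(b)$ meets both sets. For larger $n$, the step ``some two consecutive labels differ'' is replaced by Lebesgue's covering lemma (Lemma~\ref{lem:lebesgue}).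

\section{Setting and conventions}\label{sec:setting}

\subsection{One framework for all surfaces}\label{sub:framework}

Theorem~\ref{thm:main} and part (4) of Theorem~\ref{thm:more} have the same proof, so we treat them together. From now on $S$ is of one of three types, with the following rule for two distinct vertices to be adjacent:
\begin{enumerate}
\item[(i)] $S$ is non-sporadic, and the curves are disjoint;
\item[(ii)] $S$ is a torus with at most one boundary component, and the curves meet in at most one point;
\item[(iii)] $S$ is a sphere with four boundary components, and the curves meet in at most two points.
\end{enumerate}
In all three types disjoint vertices are adjacent, and every homeomorphism of $S$ induces an automorphism of $\mathcal C^\dagger(S)$. The vertex set is nonempty: it contains a nonseparating curve if $S$ has positive genus, and a curve surrounding two boundary components if $S$ is a sphere.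

We attach to $S$ a surface $M$ without boundary, in which points are pushed, and a group $G$ that pushes them.
\begin{itemize}
\item If $S$ is not the closed torus, then $M=\operatorname{int}S$ and $G=\operatorname{Diff}_0(S,\partial S)$.
\item If $S$ is the closed torus, we fix a point $p_0\in S$; then $M=S\setminus\{p_0\}$, and $G$ is the path component of the identity in the group of diffeomorphisms of $S$ that fix $p_0$, with the $C^\infty$ topology.
\end{itemize}
In each case $\chi(M)<0$; this is the purpose of the extra point $p_0$ (see Remark~\ref{rem:torus}). The group $G$ is a topological group contained in $\operatorname{Diff}_0(S,\partial S)$, it preserves $M$, and the evaluation map $G\times S\to S$ is continuous. For a finite set $Q\subset M$ we write $G_Q$ for the subgroup of elements of $G$ that fix every point of $Q$.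

For $p\in M$ put
\[
\Sigma_p=M\setminus\{p\}.
\]
This is a closed surface of some genus $g$ with some number $m\geq 1$ of points removed, called punctures; each component of $\partial S$ contributes one puncture. Such a surface is called non-sporadic if $3g-3+m\ge2$, which is the definition of Section~\ref{sec:intro} with punctures in place of boundary components. The surface $\Sigma_p$ is always non-sporadic: in type (i) we add a puncture to a non-sporadic surface, in type (ii) $\Sigma_p$ is a twice-punctured torus, and in type (iii) it is a five-punctured sphere.

\subsection{Topological curves and the ordinary curve graph}\label{sub:curves}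

Let $\Sigma$ be a non-sporadic punctured surface. A curve in $\Sigma$ is \emph{essential} if it bounds neither a disk nor a once-punctured disk. The \emph{curve graph} $\mathcal C(\Sigma)$ has as vertices the isotopy classes of smooth essential curves; two distinct classes are adjacent when they have disjoint representatives. We write $d_\Sigma$ for its path metric, and $d_p$ for $d_{\Sigma_p}$.

Vertices of $\mathcal C^\dagger(S)$ are merely continuous curves, so we list the standard facts of surface topology that let us compare them with smooth ones.
\begin{enumerate}
\item[(T1)] By the Schoenflies theorem, a curve in an oriented surface is \emph{bicollared}: it has an open neighborhood homeomorphic to $S^1\times\mathbb R$ in which it is $S^1\times\{0\}$. Finitely many disjoint curves have disjoint bicollars.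
\item[(T2)] Finite graphs embedded in a surface are \emph{tame}: a homeomorphism of the surface carries them to piecewise linear graphs.
\item[(T3)] A null-homotopic curve bounds a disk, and a curve in $\Sigma$ that is homotopic to the boundary of a once-punctured disk bounds a once-punctured disk. Hence being essential, in $S$ or in $\Sigma$, depends only on the homotopy class.
\item[(T4)] Homotopic smooth essential curves are isotopic (Baer, Epstein).
\end{enumerate}

By (T1), a curve is closed with empty interior, so a finite union of curves has empty interior. By (T1) and (T3), an essential curve $a$ has a \emph{parallel copy}, the level $S^1\times\{1\}$ of a bicollar, which is disjoint from $a$ and essential.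

Let $c$ be an essential curve in $\Sigma$. An open bicollar of $c$ is a smooth surface homeomorphic, hence diffeomorphic, to $S^1\times\mathbb R$, so it contains a smooth curve homotopic to $c$. That curve is essential by (T3), and by (T4) its isotopy class $[c]\in\mathcal C(\Sigma)$ depends only on the homotopy class of $c$. Disjoint curves have smooth representatives in disjoint bicollars, so
\begin{equation}\label{eq:disjoint}
c\cap c'=\varnothing\ \Longrightarrow\ d_\Sigma([c],[c'])\le1 .
\end{equation}
A diffeomorphism $\varphi$ of $\Sigma$ acts on $\mathcal C(\Sigma)$ by an isometry that sends $[c]$ to $[\varphi(c)]$.

Now let $c,c'$ be curves in a surface that meet in a finite nonempty set. Their union is a finite graph, so by (T2) every point $z\in c\cap c'$ is the center of an arbitrarily small closed disk $\Delta$ that meets $c\cup c'$ in four radii, two in $c$ and two in $c'$. The curves \emph{cross} at $z$ if the radii alternate around $z$, and they \emph{touch} at $z$ otherwise. We use two consequences.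
\begin{enumerate}
\item[(T5)] A touching can be removed. The endpoints of the two radii of $c'$ are joined by an arc of $\partial\Delta$ that misses $c$; replacing the two radii by this arc gives a curve that is homotopic to $c'$ by a homotopy inside $\Delta$ and misses $c$ in $\Delta$.
\item[(T6)] On a sphere the number of crossings is even. The curve $c$ has two complementary components, and a point traveling once around $c'$ changes component exactly at the crossings.
\end{enumerate}

\section{A lower bound for the fine distance}\label{sec:lower}

Fix $p\in M$. A vertex $c$ of $\mathcal C^\dagger(S)$ that is contained in $\Sigma_p$ is essential in $\Sigma_p$. Indeed, if it bounded a disk in $\Sigma_p$, or a disk punctured once at $p$ or $p_0$, it would bound a disk in $S$; and if it bounded a disk punctured once at an end coming from $\partial S$, it would cobound an annulus with a component of $\partial S$. So $c$ has a class $[c]\in\mathcal C(\Sigma_p)$. We first compare adjacent vertices. In types (ii) and (iii) they may intersect, while adjacency in $\mathcal C(\Sigma_p)$ means disjointness; the puncture $p$ makes room for a third curve disjoint from both.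

\begin{lemma}\label{lem:adjacent}
Let $c,c'$ be adjacent vertices of $\mathcal C^\dagger(S)$ contained in $\Sigma_p$. Then $d_p([c],[c'])\le2$.
\end{lemma}

\begin{proof}
If the curves do not cross, we remove the touchings by (T5), using disjoint disks in $\Sigma_p$. This does not change $[c']$, and \eqref{eq:disjoint} gives distance at most $1$. This settles type (i). By the adjacency rules and (T6), two cases remain.

\emph{Type (ii), one crossing.} Let $R\subset\Sigma_p$ be a compact regular neighborhood of the graph $c\cup c'$, which has one vertex and two edges. Then $\chi(R)=-1$, and $R$ is not planar by (T6). A compact oriented surface of genus $g\ge1$ with $k\ge1$ boundary components has $\chi=2-2g-k$, so $R$ is a torus with one boundary component. The complement $R'=S\setminus\operatorname{int}R$ is connected, because each of its components meets the connected curve $\partial R$. It has boundary $\partial R\cup\partial S$ and Euler characteristic $\chi(S)+1$. If $S$ is the once-bordered torus, then $R'$ has two boundary components and $\chi(R')=0$, so it is an annulus, and it contains $p$. If $S$ is the closed torus, then $R'$ has one boundary component and $\chi(R')=1$, so it is a disk, and it contains $p_0$ and $p$. In both cases $\partial R$ separates $\Sigma_p$ into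 a one-holed torus and a twice-punctured disk. So $\partial R$ is essential in $\Sigma_p$ and disjoint from $c$ and $c'$, and \eqref{eq:disjoint} gives distance at most $2$.

\emph{Type (iii), two crossings.} View $\Sigma_p$ as a sphere with five punctures. The two crossings cut $c$ into arcs $\alpha_1,\alpha_2$ and $c'$ into arcs $\alpha'_1,\alpha'_2$. The arcs $\alpha'_1$ and $\alpha'_2$ lie on different sides of $c$. Each side is a disk, which the arc cuts into two disks. So the sphere is the union of four closed disks $E_{jk}$ with disjoint interiors, where $\partial E_{jk}=\alpha_j\cup\alpha'_k$, and each puncture lies in the interior of one of them.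

Suppose that one of the disks, say $E_{11}$, contains no puncture. Then $\alpha'_1$ is homotopic to $\alpha_1$ in $E_{11}$ with endpoints fixed, so $c'=\alpha'_1\cup\alpha'_2$ is homotopic in $\Sigma_p$ to $\alpha_1\cup\alpha'_2=\partial E_{12}$, and hence to a parallel copy of $\partial E_{12}$ in the interior of $E_{12}$. This copy misses $c$, so the distance is at most $1$.

Otherwise each of the four disks contains at least one of the five punctures, so one of them contains exactly two. A parallel copy of its boundary in its interior has two punctures on one side and three on the other. It is essential in $\Sigma_p$ and misses $c$ and $c'$, so the distance is at most $2$.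
\end{proof}

To pass from edges to paths there is one obstacle: a path between two vertices in $\Sigma_p$ may go through curves that contain $p$, and these have no class in $\mathcal C(\Sigma_p)$. But a finite path misses some point near $p$, and a homeomorphism supported near $p$ moves that point to $p$ without disturbing the ends of the path.

\begin{proposition}\label{prop:lower}
If $a,b$ are vertices of $\mathcal C^\dagger(S)$ contained in $\Sigma_p$, then
\[
d_p([a],[b])\le2\,d^\dagger(a,b).
\]
\end{proposition}

\begin{proof}
We may assume that $k=d^\dagger(a,b)$ is finite. Let $a=c_0,c_1,\dots,c_k=b$ be a path in $\mathcal C^\dagger(S)$. Let $Z=\operatorname{int}S\setminus\Sigma_p$; this is $\{p_0,p\}$ for the closed torus and $\{p\}$ otherwise. Since $a$ and $b$ miss $Z$, there are disjoint closed disks $B_z\subset\operatorname{int}S$, for $z\in Z$, with $z\in\operatorname{int}B_z$ and $B_z\cap(a\cup b)=\varnothing$. The union $c_0\cup\dots\cup c_k$ has empty interior, so there is a point $q_z\in\operatorname{int}B_z$ on none of the curves. Let $h$ be a homeomorphism of $S$ that is the identity outside the disks and sends $q_z$ to $z$; in a round model of $B_z$, map each segment from $q_z$ to a boundary point linearly onto the segment from $z$ to the same boundary point.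 Then $h(c_0),\dots,h(c_k)$ is a path in $\mathcal C^\dagger(S)$ from $a$ to $b$ all of whose vertices lie in $\Sigma_p$. Lemma~\ref{lem:adjacent}, applied to its $k$ edges, gives $d_p([a],[b])\le2k$.
\end{proof}

\section{Point pushes that move a curve far}\label{sec:push}

By Proposition~\ref{prop:lower}, it is enough to move $[a]$ far in $\mathcal C(\Sigma_p)$ by an element of $G$ that fixes $p$. For the cubes we also need the isotopy to leave the other marked points alone.

\begin{proposition}\label{prop:push}
Let $Q\subset M$ be finite, let $p\in M\setminus Q$, let $a$ be a vertex of $\mathcal C^\dagger(S)$ contained in $\Sigma_p$, and let $L\ge0$. There is a path $s\mapsto h_s$, $s\in[0,1]$, in $G_Q$ such that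
\[
h_0=\mathrm{id},\qquad h_1(p)=p,\qquad d_p([a],[h_1(a)])>L .
\]
\end{proposition}

Estimating $d_p$ for an explicit loop is hard, so we argue indirectly: the point pushes form an infinite normal subgroup, and such a subgroup cannot have bounded orbits. We recall the two theorems that are needed.

For an oriented surface $\Sigma$ obtained from a closed surface by removing finitely many points, the \emph{mapping class group} $\operatorname{Mod}(\Sigma)$ is the group of isotopy classes of orientation-preserving diffeomorphisms of $\Sigma$. It permutes the punctures. As usual, we identify the subgroup of $\operatorname{Mod}(\Sigma_p)$ that fixes the puncture $p$ with the group $\operatorname{Mod}(M,p)$ of orientation-preserving diffeomorphisms of $M$ that fix $p$, up to isotopies that fix $p$. It has finite index in $\operatorname{Mod}(\Sigma_p)$.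

\emph{Point pushing.} Let $(h_s)$ be an isotopy of $M$ with $h_0=\mathrm{id}$ and $h_1(p)=p$. Its \emph{track} $s\mapsto h_s(p)$ is a loop based at $p$. Every loop is a track (Lemma~\ref{lem:lift} below), and the class of $h_1$ in $\operatorname{Mod}(M,p)$ depends only on the class of the track in $\pi_1(M,p)$: evaluation at $p$ is a locally trivial bundle from the group of orientation-preserving diffeomorphisms of $M$ to $M$, and lifting a homotopy between two tracks produces a path in the fiber over $p$ between the endpoints of the two isotopies. This defines a map $\operatorname{Push}\colon\pi_1(M,p)\to\operatorname{Mod}(M,p)$. Birman's exact sequence \cite[Theorem~4.6]{FM} states that, when $\chi(M)<0$, the map $\operatorname{Push}$ is injective and its image is the kernel of the homomorphism $\operatorname{Mod}(M,p)\to\operatorname{Mod}(M)$ that forgets $p$. We denote this image by $N$. It is a normal subgroup of $\operatorname{Mod}(M,p)$, being a kernel, and it is infinite, because $\chi(M)<0$ makes $H_1(M)$ and hence $\pi_1(M,p)$ infinite.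

\emph{Weak proper discontinuity.} A mapping class is \emph{pseudo-Anosov} if it has a representative homeomorphism that preserves two transverse singular measured foliations and multiplies their measures by $\lambda$ and $\lambda^{-1}$ for some $\lambda>1$. The mapping class group of a non-sporadic surface contains such classes, and positive powers of a pseudo-Anosov class are pseudo-Anosov. Bestvina and Fujiwara \cite[Proposition~11]{BF} proved the following. Let $\Sigma$ be non-sporadic, $\psi\in\operatorname{Mod}(\Sigma)$ pseudo-Anosov, $x$ a vertex of $\mathcal C(\Sigma)$ and $L\ge0$. Then there is an $m$ such that only finitely many $g\in\operatorname{Mod}(\Sigma)$ satisfy both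
\begin{equation}\label{eq:wpd}
d_\Sigma(x,gx)\le L\qquad\text{and}\qquad d_\Sigma(\psi^mx,g\psi^mx)\le L .
\end{equation}
In words: the action is proper in the direction of $\psi$, in the sense that only finitely many elements almost fix both $x$ and a suitable point $\psi^mx$ of its $\psi$-orbit.

\begin{lemma}\label{lem:unbounded}
For every vertex $x$ of $\mathcal C(\Sigma_p)$ and every $L\geq 0$ there is $g\in N$ with $d_p(x,gx)>L$.
\end{lemma}

\begin{proof}
Let $\psi\in\operatorname{Mod}(\Sigma_p)$ be pseudo-Anosov. After replacing $\psi$ by a positive power, it fixes the puncture $p$, so it lies in $\operatorname{Mod}(M,p)$ and normalizes $N$. Suppose that $d_p(x,gx)\le L$ for all $g\in N$. For every $m$ and every $g\in N$ we have $\psi^{-m}g\psi^m\in N$, and therefore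
\[
d_p(\psi^mx,g\psi^mx)=d_p\bigl(x,(\psi^{-m}g\psi^m)x\bigr)\le L .
\]
So for every $m$ all elements of the infinite group $N$ satisfy \eqref{eq:wpd}. Since $\Sigma_p$ is non-sporadic, this contradicts the theorem of Bestvina and Fujiwara.
\end{proof}

It remains to realize a push inside $G_Q$.

\begin{lemma}\label{lem:lift}
Let $Q\subset M$ be finite and let $\gamma\colon[0,1]\to M\setminus Q$ be a path with $\gamma(0)=p$. There is a path $s\mapsto h_s$ in $G_Q$ with $h_0=\mathrm{id}$ and $h_s(p)=\gamma(s)$ for all $s$.
\end{lemma}

\begin{proof}
We first move points locally. Let $z\in M\setminus Q$. Identify a neighborhood of $z$ in $M\setminus Q$ with an open subset of $\mathbb R^2$, and choose a smooth function $\kappa$ with compact support in this neighborhood that equals $1$ on an open round disk $U_z$ centered at $z$. For $w\in U_z$ let $\sigma_z(w)$ be the time-one map of the flow of the vector field $\kappa\cdot(w-z)$, extended by zero to $S$. The flow is a path from the identity to $\sigma_z(w)$ through diffeomorphisms supported in a compact subset of $M\setminus Q$, so $\sigma_z(w)\in G_Q$. Flows depend smoothly on parameters, so $\sigma_z\colon U_z\to G_Q$ is continuous. The trajectory of $z$ is the segment $s\mapsto z+s(w-z)$, which stays in $U_z$, so $\sigma_z(w)(z)=w$.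

By compactness there are $0=s_0<\dots<s_k=1$ and points $z_j$ with $\gamma([s_j,s_{j+1}])\subset U_{z_j}$. Put $h_0=\mathrm{id}$ and define inductively
\[
h_s=\sigma_{z_j}(\gamma(s))\,\sigma_{z_j}(\gamma(s_j))^{-1}\,h_{s_j},\qquad s\in[s_j,s_{j+1}].
\]
At $s=s_j$ the formula returns $h_{s_j}$, so the path is continuous. The three factors send $p$ to $\gamma(s_j)$, then to $z_j$, then to $\gamma(s)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:push}]
By Lemma~\ref{lem:unbounded} there is a class in $\pi_1(M,p)$ whose push $g$ satisfies $d_p([a],g[a])>L$. The map $\pi_1(M\setminus Q,p)\to\pi_1(M,p)$ is onto, by van Kampen's theorem, since $M$ is obtained from $M\setminus Q$ by filling in disks. So the class contains a loop $\gamma$ in $M\setminus Q$. Let $(h_s)$ be the path in $G_Q$ given by Lemma~\ref{lem:lift}. Restricted to $M$ it is an isotopy with track $\gamma$, so $h_1$ fixes $p$ and represents $g$. Hence $[h_1(a)]=g[a]$.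
\end{proof}

\begin{remark}\label{rem:torus}
The hypothesis $\chi(M)<0$ cannot be dropped. On the closed torus $\mathbb R^2/\mathbb Z^2$, for $v\in\mathbb Z^2$ the translations by $sv$, $s\in[0,1]$, form an isotopy that ends at the identity, and the tracks of these isotopies represent every class in the fundamental group. So every push is trivial. Holding the point $p_0$ fixed excludes the translations.
\end{remark}

\section{Cubes of curves with opposite faces far apart}\label{sec:cubes}

We now combine $n$ pushes as in Section~\ref{sec:square}. The shears there commute and have disjoint supports. The isotopies given by Proposition~\ref{prop:push} have no reason to do either, but the argument only needs each of them to fix the marked points of the others.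

\begin{proposition}\label{prop:cube}
Let $a$ be a vertex of $\mathcal C^\dagger(S)$, let $n\ge1$ and $D>0$. There is a continuous map $f\colon[0,1]^n\to\operatorname{Diff}_0(S,\partial S)$, $t\mapsto f_t$, such that for every $i$, every $t$ with $t_i=0$ and every $t'$ with $t'_i=1$,
\[
d^\dagger\bigl(f_t(a),f_{t'}(a)\bigr)>D .
\]
\end{proposition}

\begin{proof}
If $S$ is the closed torus, choose $p_0\notin a$; then $a\subset M$ in all cases. Fix distinct points $p_1,\dots,p_n\in M\setminus a$. For each $i$ apply Proposition~\ref{prop:push} with $p=p_i$, $Q=\{p_j:j\ne i\}$ and $L=2D$. This gives a path $s\mapsto h^i_s$ in $G$ from the identity to an element $\varphi_i=h^i_1$ such that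
\begin{enumerate}
\item[(a)] $h^i_s(p_j)=p_j$ for all $s$ and all $j\ne i$;
\item[(b)] $\varphi_i(p_i)=p_i$ and $d_{p_i}([a],[\varphi_i(a)])>2D$.
\end{enumerate}
Define
\[
f_t=h^1_{t_1}h^2_{t_2}\cdots h^n_{t_n}\in G .
\]
The map $f$ is continuous because $G$ is a topological group.

Fix $i$ and $\epsilon\in\{0,1\}$, and let $t$ lie in the face $\{t_i=\epsilon\}$. For $s\in[0,1]$ let $t(s)$ be the point of the same face with $t(s)_j=st_j$ for $j\ne i$. In the product $f_{t(s)}$ the factors with $j\ne i$ fix $p_i$ by (a), and the $i$-th factor is the identity if $\epsilon=0$ and $\varphi_i$ if $\epsilon=1$, so it fixes $p_i$ by (b). Thus $s\mapsto f_{t(s)}$ is a path of diffeomorphisms that preserve $\Sigma_{p_i}$. It starts at $f_{t(0)}=\varphi_i^{\epsilon}$ and ends at $f_t$. Since $a\subset\Sigma_{p_i}$, the curves $f_{t(s)}(a)$ form a homotopy in $\Sigma_{p_i}$, and so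
\[
[f_t(a)]=[\varphi_i^\epsilon(a)]\quad\text{in }\mathcal C(\Sigma_{p_i})\qquad\text{whenever }t_i=\epsilon .
\]
For $t_i=0$ and $t'_i=1$, Proposition~\ref{prop:lower} and (b) give
\[
d^\dagger\bigl(f_t(a),f_{t'}(a)\bigr)\ge\tfrac12\,d_{p_i}\bigl([a],[\varphi_i(a)]\bigr)>D .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:onepoint}
The $i$-th pair of faces has to be separated in the complement of the single point $p_i$ and not in the complement of all marked points: on the face $\{t_i=0\}$ the curve $f_t(a)$ can pass through $p_j$ for $j\neq i$, as it does in Section~\ref{sec:square}. Condition (a) is what makes the $n$ directions independent. Without it one could take $h^1=h^2=h$, and then $f_{(0,1)}=h_1=f_{(1,0)}$, so that the faces $\{t_1=0\}$ and $\{t_1=1\}$ share a curve.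
\end{remark}

\section{The covering argument}\label{sec:cover}

The following lemma is a combinatorial form of Lebesgue's covering theorem. We apply it to the triangulations $T_k$, $k\geq 1$, obtained by cutting $[0,1]^n$ along all hyperplanes $t_i=j/k$ and $t_i-t_l=j/k$ with $j\in\mathbb Z$ and $i\neq l$. Each small cube $w+[0,1/k]^n$ is cut into $n!$ simplices, one for each ordering of the numbers $t_i-w_i$. The vertices of $T_k$ are the points of $\frac1k\mathbb Z^n$ in the cube, the faces of the cube are subcomplexes, and the mesh tends to $0$ as $k\to\infty$.

\begin{lemma}\label{lem:lebesgue}
Let $T$ be a finite triangulation of $[0,1]^n$ in which all faces of the cube are subcomplexes, let $V$ be its vertex set, and let $\lambda\colon V\to\Lambda$ be a labeling. Suppose that, for every $i$, no label occurs both on $\{t_i=0\}$ and on $\{t_i=1\}$. Then some simplex of $T$ has $n+1$ vertices with pairwise distinct labels.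
\end{lemma}

\begin{proof}
Suppose that every simplex carries at most $n$ labels. We use the labels to squeeze the cube into a set of dimension less than $n$ while keeping each face in itself, and this is impossible.

For $\ell\in\lambda(V)$ define $u(\ell)\in[0,1]^n$ by $u_i(\ell)=0$ if $\ell$ occurs on $\{t_i=0\}$, $u_i(\ell)=1$ if $\ell$ occurs on $\{t_i=1\}$, and $u_i(\ell)=\frac12$ otherwise. The hypothesis says exactly that this is well defined. Let $g\colon[0,1]^n\to[0,1]^n$ be the continuous map with $g(v)=u(\lambda(v))$ for $v\in V$ that sends the point of a simplex with given barycentric coordinates to the corresponding convex combination of the images of its vertices.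

A point of a face $\{t_i=\epsilon\}$ lies in a simplex contained in that face, and the images of the vertices of this simplex have $i$-th coordinate $\epsilon$. So $g$ maps each face $\{t_i=\epsilon\}$ into itself. The image of a simplex is the convex hull of at most $n$ points, which lies in a hyperplane. So the image of $g$ has measure zero and misses a point $q$ in the interior of the cube. Let $r\colon[0,1]^n\setminus\{q\}\to\partial[0,1]^n$ be the radial retraction from $q$. Then $r\circ g$ maps the cube to its boundary and agrees with $g$ on the boundary, so the restriction of $g$ is a null-homotopic self-map of $\partial[0,1]^n$. On the other hand, the faces are convex, so the straight-line homotopy from this restriction to the identity stays in the boundary. Thus the identity of $\partial[0,1]^n\cong S^{n-1}$ is null-homotopic, which is false.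
\end{proof}

\begin{example}\label{ex:lattice}
Give $\mathbb Z^n$ the maximum norm, and let $\mathcal U$ be a cover by sets of diameter at most $D$. Take an integer $k>D$ and label each vertex $v$ of $T_k$ by a member of $\mathcal U$ that contains $kv$. Lattice points on opposite faces of $[0,k]^n$ are at distance at least $k$, so the lemma applies and gives $n+1$ points of one unit cube in distinct members of $\mathcal U$. They lie in a ball of radius $1$, and so $\operatorname{asdim}\mathbb Z^n\ge n$.
\end{example}

In $\mathcal C^\dagger(S)$ the map $v\mapsto f_v(a)$ takes the place of $v\mapsto kv$. Proposition~\ref{prop:cube} keeps opposite faces apart, and a parallel copy of $a$ keeps the vertices of a small simplex together.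

\begin{proposition}\label{prop:star}
Let $a$ be a vertex of $\mathcal C^\dagger(S)$ and $n\ge1$. Let $\mathcal U$ be a family of sets of vertices, each of diameter at most $D<\infty$, that covers the orbit $O=\operatorname{Diff}_0(S,\partial S)\cdot a$. Then there are pairwise distinct members $U_0,\dots,U_n$ of $\mathcal U$, curves $a_j\in U_j\cap O$, and a vertex $c$ that is disjoint from each of $a_0,\dots,a_n$.
\end{proposition}

\begin{proof}
We may assume $D>0$. Let $f$ be the map of Proposition~\ref{prop:cube} and let $b$ be a parallel copy of $a$. Fix a metric $\operatorname{dist}$ on $S$ that induces its topology. The function $(t,x,y)\mapsto\operatorname{dist}(f_t(x),f_t(y))$ is continuous and positive on the compact space $[0,1]^n\times a\times b$, so it has a positive minimum $\rho$. The map $(t,x)\mapsto f_t(x)$ is uniformly continuous on the compact space $[0,1]^n\times S$, so there is $\eta>0$ such that $|t-t'|\le\eta$ implies $\operatorname{dist}(f_t(x),f_{t'}(x))<\rho$ for all $x\in S$. Then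
\begin{equation}\label{eq:near}
|t-t'|\le\eta\ \Longrightarrow\ f_{t'}(a)\cap f_t(b)=\varnothing ,
\end{equation}
for if $f_{t'}(x)=f_t(y)$ with $x\in a$ and $y\in b$, then $\operatorname{dist}(f_t(x),f_t(y))=\operatorname{dist}(f_t(x),f_{t'}(x))<\rho$, against the choice of $\rho$.

Choose $k$ so that $T_k$ has mesh at most $\eta$, and label each vertex $v$ of $T_k$ by a member $\lambda(v)\in\mathcal U$ that contains $f_v(a)$. A label occurring on both $\{t_i=0\}$ and $\{t_i=1\}$ would be a member of $\mathcal U$ that contains two vertices at distance greater than $D$, which is impossible. By Lemma~\ref{lem:lebesgue} some simplex has vertices $v_0,\dots,v_n$ with pairwise distinct labels. Put $U_j=\lambda(v_j)$, $a_j=f_{v_j}(a)$ and $c=f_{v_0}(b)$. By \eqref{eq:near}, $c$ is disjoint from every $a_j$.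
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, for all surfaces of types \textup{(i)--(iii)}]
Let $\mathcal U$ be a cover of the vertex set by sets of diameter at most $D$, and let $n\geq 1$. Apply Proposition~\ref{prop:star} to any vertex $a$. Disjoint vertices are adjacent, so the ball of radius $1$ about $c$ contains $a_0,\dots,a_n$ and meets the $n+1$ distinct members $U_0,\dots,U_n$.

Suppose now that $\operatorname{asdim}\mathcal C^\dagger(S)\le n-1$ for some $n\geq 1$. Then the graph has a uniformly bounded cover such that each ball of radius $1$ meets at most $n$ members. The nonempty intersections of the members with the vertex set form a uniformly bounded cover of the vertex set, and a ball of radius $1$ about a vertex meets at most $n$ of them. This contradicts the first assertion.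
\end{proof}

\section{Scale, orbits, weaker finiteness properties, and the classification}\label{sec:more}

We prove the four parts of Theorem~\ref{thm:more} in turn.

\subsection*{Part (1)}
The metric $d^\dagger$ takes values in $\{0,1,2,\dots\}\cup\{\infty\}$, so for $R<1$ a ball of radius $R$ in the vertex set is a single point, and it meets exactly one singleton. Theorem~\ref{thm:main} treats $R=1$.

\subsection*{Part (2)}
Let $X$ be the orbit $O=\operatorname{Diff}_0(S,\partial S)\cdot a$ or the set of all curves isotopic to $a$; in both cases $O\subset X$. Let $\mathcal U$ be a uniformly bounded cover of $X$ and let $n\ge1$. The vertex $c$ given by Proposition~\ref{prop:star} need not be known to lie in $X$, so we center the ball at $a_0\in X$ instead. Since $d^\dagger(a_0,a_j)\le d^\dagger(a_0,c)+d^\dagger(c,a_j)\le2$, the ball of radius $2$ in $X$ about $a_0$ meets $U_0,\dots,U_n$. So the condition defining $\operatorname{asdim}X\le n-1$ fails at $R=2$, for every $n$.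

\subsection*{Part (3)}
Call a family of subsets of a metric space \emph{$R$-disjoint} if any two distinct members are at distance at least $R$.

Suppose that the vertex set is covered by uniformly bounded $3$-disjoint families $\mathcal U_1,\dots,\mathcal U_n$. Their union is a uniformly bounded cover, so by Theorem~\ref{thm:main} some ball of radius $1$ meets $n+1$ distinct members. Two of these belong to the same family $\mathcal U_j$. They are at distance at most $2$, the largest possible diameter of the ball, and this contradicts $3$-disjointness. The first assertion follows.

We recall the two properties. Both quantify over all sequences $R_1\le R_2\le\cdots$ of positive numbers.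
\begin{itemize}
\item A metric space $X$ has \emph{asymptotic property C} if for every such sequence there are $n$ and uniformly bounded families $\mathcal U_1,\dots,\mathcal U_n$ that together cover $X$, with $\mathcal U_j$ being $R_j$-disjoint.
\item A metric space $X$ has \emph{straight finite decomposition complexity} if for every such sequence there are $m$ and families $\mathcal V_0=\{X\},\mathcal V_1,\dots,\mathcal V_m$ of subsets, with $\mathcal V_m$ uniformly bounded, such that for each $i\geq 1$ every $V\in\mathcal V_{i-1}$ is the union of the members of two $R_i$-disjoint subfamilies $\mathcal F_A(V)$ and $\mathcal F_B(V)$ of $\mathcal V_i$.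
\end{itemize}

\begin{lemma}\label{lem:families}
If a metric space $X$ has one of these two properties, then for every $R>0$ it is covered by finitely many uniformly bounded $R$-disjoint families.
\end{lemma}

\begin{proof}
Take the constant sequence $R_i=R$. For property C the conclusion is the definition. For straight finite decomposition complexity, fix the families $\mathcal V_i$ and, at each step, the decompositions. For a word $w$ of length $i\le m$ in the letters $A,B$, define $\mathcal W(w)\subset\mathcal V_i$ inductively: $\mathcal W(\varnothing)=\{X\}$, and $\mathcal W(wC)$ is the union of the families $\mathcal F_C(V)$ over $V\in\mathcal W(w)$, for $C\in\{A,B\}$.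

Each $\mathcal W(w)$ is $R$-disjoint, by induction on the length. Let $W\neq W'$ be members of $\mathcal W(wC)$, with $W\in\mathcal F_C(V)$ and $W'\in\mathcal F_C(V')$. If $V=V'$, they are at distance at least $R$ because $\mathcal F_C(V)$ is $R$-disjoint. If $V\ne V'$, then $W\subset V$ and $W'\subset V'$, and $V,V'$ are at distance at least $R$ by the inductive hypothesis.

The families $\mathcal W(w)$ with $w$ of a fixed length $i$ together cover $X$, again by induction: a point of $V\in\mathcal W(w)$ lies in a member of $\mathcal F_A(V)\subset\mathcal W(wA)$ or of $\mathcal F_B(V)\subset\mathcal W(wB)$. For $i=m$ we obtain at most $2^m$ families, each $R$-disjoint and contained in the uniformly bounded family $\mathcal V_m$.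
\end{proof}

Suppose that $\mathcal C^\dagger(S)$ had one of the two properties. Lemma~\ref{lem:families} with $R=3$ covers the graph by finitely many uniformly bounded $3$-disjoint families. Intersect all members with the vertex set and discard empty sets. Diameters do not increase, and distinct intersections come from distinct members, so their distance is at least $3$. This is a cover of the kind excluded by the first assertion.

\subsection*{Part (4)}
The closed torus is of type (ii) and the four-bordered sphere is of type (iii), so Theorem~\ref{thm:main} was proved for them in Section~\ref{sec:cover}. Let $S$ be a sphere with at most three boundary components, viewed as $S^2$ with disjoint open disks removed. A curve in the interior of $S$ cuts $S^2$ into two disks, and one of them contains at most one of the removed disks. So the curve bounds a disk in $S$ or cobounds an annulus with a component of $\partial S$, and it is not essential. Every compact connected oriented surface is either such a sphere or of one of the types (i)--(iii), which gives the last assertion and completes the proof of Theorem~\ref{thm:more}.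

\begin{thebibliography}{9}

\bibitem{BF}
Bestvina and Fujiwara, Geom. Topol. \textbf{6} (2002).

\bibitem{FM}
Farb and Margalit, \emph{Primer}.

\bibitem{JL}
Yongsheng Jia and Yusen Long, \emph{Fine projection complex and subsurface homeomorphisms with positive stable commutator length}, arXiv:2604.12974 (2026).

\end{thebibliography}
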